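# Sequentially complete precompact topologies determined by one null sequence

## 1. Three theorems on the topology $\tau_{\mathbf u}$

**Theorem 1.** For ${\mathbf u}=(n!)$ in $\mathbb Z$, the sequence ${\mathbf u}$ is a non-trivial $TB$-sequence and $(\mathbb Z,\tau_{\mathbf u})$ is sequentially complete.

**Theorem 2.** Let $1=u_0<u_1<u_2<\cdots$ be integers with $u_{n-1}\mid u_n$, and let $q_n=u_n/u_{n-1}\ge 2$. Then $(\mathbb Z,\tau_{\mathbf u})$ is sequentially complete if and only if there is no $M$ for which there are arbitrarily long blocks of consecutive indices $n$ with $q_n\le M$. (If a chain starts with $u_1\neq 1$, prepend $u_0=1$; changing finitely many terms does not change $\tau_{\mathbf u}$.)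

**Theorem 3.** An infinite abelian group $G$, of any cardinality, admits a non-trivial $TB$-sequence ${\mathbf u}$ with $(G,\tau_{\mathbf u})$ sequentially complete if and only if $G$ has infinite exponent. In particular, the countably infinite groups with this property are exactly the countably infinite groups of infinite exponent.

Now the vocabulary. All topological groups are abelian and Hausdorff.

**Definition (precompact).** A group topology on $G$ is precompact if for every neighborhood $U$ of $0$ there is a finite $F\subseteq G$ with $G=F+U$.

**Definition ($TB$-sequence, $\tau_{\mathbf u}$).** A sequence ${\mathbf u}=(u_n)$ in $G$ is a $TB$-sequence if $u_n\to0$ in some Hausdorff precompact group topology on $G$. Then $\tau_{\mathbf u}$ denotes the finest precompact group topology on $G$ in which $u_n\to 0$. (That a finest one exists is checked in Section 2.) A precompact topology of the form $\tau_{\mathbf u}$ is called single sequence characterized, or $ss$-characterized. The sequence is non-trivial if $u_n\ne0$ for infinitely many $n$. We insist on this because, when only finitely many terms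 are non-zero, $\tau_{\mathbf u}$ is just the finest precompact topology of all, the Bohr topology.

**Definition (sequentially complete).** A topological group is sequentially complete if every Cauchy sequence converges, where $(g_k)$ is Cauchy if for every neighborhood $U$ of $0$ we have $g_j-g_k\in U$ for all large $j,k$.

The questions come from D. Dikranjan, S. S. Gabriyelyan, V. Tarieladze, "Characterizing sequences for precompact group topologies", arXiv:1206.0587 (2012). They are: (a) is there a countably infinite abelian group $G$ with a non-trivial $TB$-sequence ${\mathbf u}$ such that $(G,\tau_{\mathbf u})$ is sequentially complete? (b) In particular, is $(\mathbb Z,\tau_{\mathbf u})$ sequentially complete for ${\mathbf u}=(n!)$? Theorem 1 answers both: yes.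

Why ask only for *sequential* completeness? A complete precompact group is compact, and a countably infinite group cannot be compact Hausdorff: by Baire, one of its countably many points would be isolated, so the group would be discrete, and a compact discrete group is finite. So full completeness is out of reach for countably infinite groups. For a metrizable topology there is no difference between the two notions, so an example must be non-metrizable. A related known fact, which we shall not use, says that if $\langle{\mathbf u}\rangle$ is metrizable in the subspace topology from $(G,\tau_{\mathbf u})$, with ${\mathbf u}$ a non-trivial $TB$-sequence in an infinite $G$, then $(G,\tau_{\mathbf u})$ is not sequentially complete.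

Here is what Theorem 2 says in cases.

- For $u_n=2^n$ all ratios are $2$, so the answer is no. We see this by hand in Section 3.
- For $u_n=(n+1)!$ we have $q_n=n+1$, and for each $M$ only finitely many $n$ satisfy $q_n\le M$. The answer is yes, and this is Theorem 1.
- For $q_{2k-1}=2$, $q_{2k}=2k$, the indices with $q_n\le M$ are the odd ones and the even ones up to $M$. A block of such consecutive indices has length at most $M+1$, so the answer is yes, although $q_n\not\to\infty$.
- For $q_n=n$ when $n=2^k$ with $k\ge1$, and $q_n=2$ otherwise, the ratios are unbounded, but there are arbitrarily long blocks of $2$'s. The answer is no.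

Since Theorem 1 is the case $q_n=n+1$ of Theorem 2, we have to prove Theorems 2 and 3.

## 2. Precompact topologies read off from characters

Write $\mathbb T=\mathbb R/\mathbb Z$ additively, and let $\|t\|\in[0,\frac12]$ be the distance from $t$ to $0$. Then $\|s+t\|\le\|s\|+\|t\|$ and $\|kt\|\le k\|t\|$ for integers $k\ge0$. Moreover,
$$\text{if } k\|t\|\le\tfrac12,\ \text{ then } \|kt\|=k\|t\|. \tag{1}$$
A character of $G$ is a homomorphism $G\to\mathbb T$. No continuity is implied, unless we say so. Because $\mathbb T$ is divisible, characters of subgroups extend to the whole group, and characters separate the points of any abelian group.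

We use the theorem of Comfort–Ross (*Topologies induced by groups of characters*, Fund. Math. 55 (1964)). Every Hausdorff precompact group topology is the initial topology of the group of its continuous characters; conversely, any point-separating group of characters induces a Hausdorff precompact group topology.

Put
$$H_{\mathbf u}=H_{\mathbf u}(G)=\{\chi\in\mathrm{Hom}(G,\mathbb T):\chi(u_n)\to0\}.$$
If $u_n\to0$ in a precompact topology $\tau$, all $\tau$-continuous characters lie in $H_{\mathbf u}$. So if $\tau$ is Hausdorff, $H_{\mathbf u}$ separates points, and $\tau$ is coarser than the initial topology of $H_{\mathbf u}$. Conversely, if $H_{\mathbf u}$ separates points, its initial topology is Hausdorff precompact and $u_n\to0$ in it. Hence ${\mathbf u}$ is a $TB$-sequence if and only if $H_{\mathbf u}$ separates points, and in that case $\tau_{\mathbf u}$ exists and is the initial topology of $H_{\mathbf u}$. Clearly $H_{\mathbf u}$, hence $\tau_{\mathbf u}$, does not change when finitely many $u_n$ are changed.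

Since $\mathbb T$ is complete, we get the following working description:

- $(g_k)$ is $\tau_{\mathbf u}$-Cauchy if and only if $(\chi(g_k))_k$ converges in $\mathbb T$ for every $\chi\in H_{\mathbf u}$;
- $g_k\to g$ in $\tau_{\mathbf u}$ if and only if $\chi(g_k)\to\chi(g)$ for every $\chi\in H_{\mathbf u}$.

For $G=\mathbb Z$, a character is multiplication by some $x\in\mathbb T$, and $H_{\mathbf u}=\{x\in\mathbb T:u_nx\to0\}$. As an example, $u_n=n$ is not a $TB$-sequence: if $nx\to0$, then $x=(n+1)x-nx\to0$, so $x=0$ and $H_{\mathbf u}=\{0\}$.

For a chain as in Theorem 2, $H_{\mathbf u}$ contains $1/u_r$ for every $r$, because $u_n/u_r\in\mathbb Z$ for $n\ge r$. A non-zero integer $a$ is separated from $0$ by $1/u_r$ as soon as $u_r>|a|$. So every chain in Theorem 2 is a non-trivial $TB$-sequence.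

## 3. Powers of two: a Cauchy sequence heading for $-1/3$

Take $u_n=2^n$ and let $x\in H_{\mathbf u}$. There is $N$ with $\|2^nx\|<\frac14$ for $n\ge N$. By (1), $\|2^{n+1}x\|=2\|2^nx\|$ for $n\ge N$. If $2^Nx\neq0$, the norms would double for ever, which is impossible. So $2^Nx=0$. Thus $H_{\mathbf u}=\mathbb Z[\frac12]/\mathbb Z$, and $\tau_{\mathbf u}$ is the $2$-adic topology on $\mathbb Z$.

Consider $a_j=1+4+\cdots+4^{j-1}=(4^j-1)/3$. Modulo each $2^r$ it is eventually constant, so it is Cauchy. If $a_j\to b\in\mathbb Z$, then $3a_j=4^j-1$ converges both to $3b$ and to $-1$, so $3b=-1$, which is absurd. So $(\mathbb Z,\tau_{\mathbf u})$ is not sequentially complete.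

The sums of factorials $1!+2!+\cdots+j!$ are likewise eventually constant modulo every integer. But now $H_{\mathbf u}$ may contain elements of infinite order, and every one of them is an extra condition for being Cauchy. The theorem will say that these conditions are strong enough to leave only the sequences that converge. We return to sums of this kind in Section 7.

## 4. Baire category on a subgroup of the circle

Fix a chain as in Theorem 2 and write $H=H_{\mathbf u}\subset\mathbb T$. Let $(g_k)$ be a Cauchy sequence of integers. Then
$$\varphi(x)=\lim_k g_kx\qquad(x\in H)$$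
is a homomorphism $H\to\mathbb T$, and we want an integer $a$ with $\varphi(x)=ax$ on $H$.

The natural first attempt is as follows. Each $x\mapsto g_kx$ is continuous on the circle, and $\varphi$ is their pointwise limit. For homomorphisms on a group where Baire's theorem holds, a pointwise limit of continuous homomorphisms is continuous (this is the argument of Lemma A below). If $\varphi$ were continuous for the circle topology on $H$, we would be done: $H$ is dense, since it contains all multiples of $1/u_r$ for all $r$; so $\varphi$ would extend to a continuous character of $\mathbb T$, which is $x\mapsto ax$ for some $a\in\mathbb Z$.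

The attempt stops at Baire's theorem, because with the circle topology $H$ is meager in itself. Indeed $H$ is the union over $m$ of the sets $H\cap F_m$, where $F_m=\{x\in\mathbb T:\|u_nx\|\le\frac15\text{ for all }n\ge m\}$. Each $F_m$ is closed. It has empty interior, since an interval of length $\ell$ is mapped by $x\mapsto u_nx$ onto $\mathbb T$ once $u_n\ell>1$. And $H\cap F_m$ is nowhere dense in $H$: if $W$ is open in $\mathbb T$ and $\emptyset\neq H\cap W\subseteq F_m$, then density of $H$ gives $W\subseteq\overline{H\cap W}\subseteq F_m$, a contradiction. This argument cannot be repaired without further input: for $u_n=2^n$ its conclusion is false, by Section 3.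

What helps is to give $H$ a *finer* topology, in which closeness of $x$ to $0$ means that the whole sequence $(u_nx)_{n\ge0}$ is uniformly small. With it, $H$ becomes a quotient of a complete metric group $E$ of integer sequences, and Baire applies to $E$. There is a price: a finer topology has more continuous characters, so knowing that $\varphi$ is continuous no longer yields an integer at once. We will have to compute which characters are continuous, and this is where the size of the ratios $q_n$ enters.

## 5. The group $E$ of integer sequences with $c_n=o(q_n)$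

**Definition ($E$).** Given integers $q_n\ge2$ $(n\ge1)$, let
$$E=\{c=(c_n)_{n\ge1}\in\mathbb Z^{\mathbb N}:c_n/q_n\to0\},\qquad |c|=\sup_n|c_n|/q_n .$$

Two examples. If all $q_n=2$, then $E$ consists of the finitely supported sequences, and $|c|\ge\frac12$ for $c\ne0$, so $E$ is discrete. If $q_n=n+1$, then $E$ consists of all integer sequences with $c_n=o(n)$; since $|e_n|=1/(n+1)$ for the unit vectors $e_n$, it is not discrete.

We need four facts about $E$. First, $E$ is a complete metric group: it is a subgroup of the Banach space of real sequences with $c_n/q_n\to0$ and norm $|\cdot|$, and it is closed there, because norm convergence implies coordinatewise convergence and $\mathbb Z$ is closed in $\mathbb R$. Second, finitely supported elements are dense, since cutting $c$ off after place $r$ changes it by $\sup_{n>r}|c_n|/q_n\to0$ in norm. Third, therefore a continuous character $\psi$ of $E$ is determined by the numbers $\psi(e_n)$. Fourth, a character of $E$ that depends on the coordinates $c_n$, $n\le r$, only is continuous, because $|c|<1/\max_{n\le r}q_n$ forces $c_n=0$ for $n\le r$.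

**Lemma A.** If continuous characters $\psi_k$ of $E$ converge pointwise to $\psi$, then $\psi$ is a continuous character.

*Proof.* The purpose is to recover continuity from Baire's theorem. The limit $\psi$ is a homomorphism, so continuity at $0$ suffices. Let $\delta>0$ and put
$$F_m=\{c\in E:\|\psi_j(c)-\psi_k(c)\|\le\delta\text{ for all }j,k\ge m\}.$$
Each $F_m$ is closed, and the $F_m$ cover $E$, since $(\psi_k(c))_k$ is Cauchy for each $c$. By Baire some $F_m$ contains $c_0+V$, where $c_0\in E$ and $V$ is a neighborhood of $0$. For $v\in V$ and $j\ge m$,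
$$\|\psi_j(v)-\psi_m(v)\|\le\|(\psi_j-\psi_m)(c_0+v)\|+\|(\psi_j-\psi_m)(c_0)\|\le2\delta .$$
Let $j\to\infty$: $\|\psi(v)-\psi_m(v)\|\le2\delta$ on $V$. Since $\psi_m$ is continuous, $\|\psi_m\|\le\delta$ on a neighborhood of $0$, so $\|\psi\|\le3\delta$ on a neighborhood of $0$. $\square$

**Lemma B.** If $\psi$ is a continuous character of $E$, there is $\varepsilon\in(0,1)$ with
$$\sum_n\lfloor\varepsilon q_n\rfloor\,\|\psi(e_n)\|\le\tfrac18 .$$
In particular, $q_n\|\psi(e_n)\|\to0$ as $n\to\infty$ within $\{n:q_n\ge1/\varepsilon\}$.

This is where the ratios matter. When $q_n$ is large, all the multiples $je_n$ with $j\le\varepsilon q_n$ are small in $E$, so $\psi(e_n)$ has many multiples that all stay near $0$, and it must itself be tiny, of size at most about $1/q_n$. Using all coordinates together improves this to a convergent sum. When $q_n<1/\varepsilon$, the corresponding term is $0$ and the lemma is silent about $\psi(e_n)$.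

*Proof.* Choose $\varepsilon\in(0,1)$ with $\|\psi(c)\|\le\frac18$ whenever $|c|\le\varepsilon$. Put $N_n=\lfloor\varepsilon q_n\rfloor$ and let $\theta_n\in(-\frac12,\frac12]$ represent $\psi(e_n)$.

*One coordinate.* We show $N_n|\theta_n|\le\frac18$. For $0\le j\le N_n$ we have $|je_n|=j/q_n\le\varepsilon$, so $\|j\theta_n\|\le\frac18$. We claim $j|\theta_n|\le\frac18$ for these $j$. For $j=0$ this is trivial, and for $j=1$ it holds since $|\theta_n|=\|\theta_n\|$. If $j\ge1$, $j+1\le N_n$ and $j|\theta_n|\le\frac18$, then $(j+1)|\theta_n|\le2j|\theta_n|\le\frac14$; so by (1) $(j+1)|\theta_n|=\|(j+1)\theta_n\|\le\frac18$.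

*All coordinates.* We run the same no-wrapping argument on the partial sums. Let $s_n=\pm1$ with $s_n\theta_n=|\theta_n|$, and $S_r=\sum_{n\le r}N_n|\theta_n|$. Then $S_r$ represents $\psi(c)$ for $c=\sum_{n\le r}s_nN_ne_n$, and $|c|\le\varepsilon$. So $\|S_r\|\le\frac18$. We have $S_0=0$; and if $S_{r-1}\le\frac18$, then $S_r\le\frac18+N_r|\theta_r|\le\frac14$, hence $S_r=\|S_r\|\le\frac18$. By induction $S_r\le\frac18$ for all $r$, and the sum is bounded as claimed.

*The last claim.* If $\varepsilon q_n\ge1$, then $N_n=\lfloor\varepsilon q_n\rfloor\ge\varepsilon q_n/2$. So the sum of $q_n\|\psi(e_n)\|$ over $\{n:q_n\ge1/\varepsilon\}$ is at most $\frac2\varepsilon\cdot\frac18<\infty$, and its terms tend to $0$. $\square$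

The next lemma says precisely what remains to be done for a given group.

**Lemma C.** Let ${\mathbf u}$ be a $TB$-sequence in $G$ and $\pi:E\to\mathrm{Hom}(G,\mathbb T)$ a homomorphism with $\pi(E)=H_{\mathbf u}$ such that $c\mapsto\pi(c)(g)$ is continuous for every $g\in G$. Suppose that for every continuous character $\psi$ of $E$ vanishing on $\ker\pi$ there is $g\in G$ with $\psi(e_n)=\pi(e_n)(g)$ for all $n$. Then $(G,\tau_{\mathbf u})$ is sequentially complete.

*Proof.* Let $(g_k)$ be Cauchy, and for $\chi\in H_{\mathbf u}$ put $\varphi(\chi)=\lim_k\chi(g_k)$, a homomorphism $H_{\mathbf u}\to\mathbb T$. The continuous characters $c\mapsto\pi(c)(g_k)$ of $E$ converge pointwise to $\psi=\varphi\circ\pi$. By Lemma A, $\psi$ is continuous, and it vanishes on $\ker\pi$. Take the $g$ that the hypothesis provides. The characters $\psi$ and $c\mapsto\pi(c)(g)$ are continuous and agree on every $e_n$, so they agree on $E$. Since $\pi(E)=H_{\mathbf u}$, we get $\varphi(\chi)=\chi(g)$ for all $\chi\in H_{\mathbf u}$, that is, $g_k\to g$. $\square$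

## 6. Divisibility chains with sparse small ratios: the "if" half of Theorem 2

Let $u_0=1$, $u_n=q_1\cdots q_n$ be a chain as in Theorem 2, and use these $q_n$ to define $E$. Note that
$$u_m\ge2^{m-n}u_n\qquad(m\ge n). \tag{2}$$

**Step 1 (a map from $E$ to the circle).** We need a homomorphism onto $H=H_{\mathbf u}$, and we get it by treating $c_n$ as digits in the number system with place values $1/u_n$. Put
$$\pi(c)=\sum_{n\ge1}\frac{c_n}{u_n}\bmod1 .$$
By (2),
$$\sum_{n\ge1}\frac{|c_n|}{u_n}=\sum_{n\ge1}\frac{|c_n|}{q_n}\cdot\frac1{u_{n-1}}\le|c|\sum_{n\ge1}2^{-(n-1)}=2|c| .$$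
So $\pi:E\to\mathbb T$ is a continuous homomorphism. Regarding $\pi(c)$ as a character of $\mathbb Z$, we have $\pi(c)(a)=a\pi(c)$, which is continuous in $c$ for each $a\in\mathbb Z$.

**Step 2 ($\pi(E)\subseteq H$).** We check that the values of $\pi$ satisfy $u_nx\to0$. In $u_n\pi(c)=\sum_mc_mu_n/u_m$ the terms with $m\le n$ are integers. The others satisfy, by (2),
$$\sum_{m>n}\frac{|c_m|u_n}{u_m}=\sum_{m>n}\frac{|c_m|}{q_m}\cdot\frac{u_n}{u_{m-1}}\le2\sup_{m>n}\frac{|c_m|}{q_m}\longrightarrow0\qquad(n\to\infty). \tag{3}$$

**Step 3 ($\pi(E)\supseteq H$).** We find digits for a given $x\in H$. Let $t_n\in(-\frac12,\frac12]$ represent $u_nx$ for $n\ge0$, so that $t_n\to0$. Put $c_n=q_nt_{n-1}-t_n$ for $n\ge1$. Both $q_nt_{n-1}$ and $t_n$ represent $u_nx$, so $c_n\in\mathbb Z$. Also $|c_n|/q_n\le|t_{n-1}|+|t_n|\to0$, so $c\in E$. Dividing by $u_n$,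
$$\frac{t_{n-1}}{u_{n-1}}-\frac{t_n}{u_n}=\frac{c_n}{u_n},\qquad\text{hence}\qquad t_0-\frac{t_N}{u_N}=\sum_{n=1}^N\frac{c_n}{u_n}.$$
With $N\to\infty$ we get $t_0=\sum_{n\ge1}c_n/u_n$, i.e. $\pi(c)=x$. So $\pi(E)=H$.

Steps 2 and 3 also confirm the plan of Section 4. By (3), $\|u_n\pi(c)\|\le2|c|$ for all $n\ge0$; and the $c$ of Step 3 satisfies $|c|\le2\sup_n\|u_nx\|$. So smallness in $E$ corresponds to uniform smallness of $(u_nx)_n$.

From here on we assume the condition of Theorem 2: for every $M$, the blocks of consecutive indices with $q_n\le M$ have bounded length. Let $\psi$ be a continuous character of $E$ that vanishes on $\ker\pi$. By Lemma C we must find $a\in\mathbb Z$ with $\psi(e_n)=a\,\pi(e_n)=a/u_n$ in $\mathbb T$ for all $n$.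

**Step 4 (relations from the kernel).** We translate "vanishes on $\ker\pi$" into equations. Put $\theta_n=\psi(e_n)$ for $n\ge1$ and $\theta_0=0$. We have $q_1e_1\in\ker\pi$, since $q_1/u_1=1$, and $q_ne_n-e_{n-1}\in\ker\pi$ for $n\ge2$, since $q_n/u_n=1/u_{n-1}$. Hence
$$q_n\theta_n=\theta_{n-1}\quad(n\ge1),\qquad\text{and so}\qquad u_n\theta_n=u_{n-1}\theta_{n-1}=\cdots=u_0\theta_0=0 . \tag{4}$$

What is still missing? By (4), $\theta_n=a_n/u_n$ with an integer $a_n\in(-\frac{u_n}2,\frac{u_n}2]$, and $a_n\equiv a_{n-1}\pmod{u_{n-1}}$. This describes an arbitrary coherent family of residues, exactly as for $-1/3$ in Section 3. We want $a_n$ to become constant. That will follow if $|a_n|<u_{n-1}/2$ for all large $n$, for then both $a_n$ and $a_{n-1}$ are the representative of the same class in $(-\frac{u_{n-1}}2,\frac{u_{n-1}}2]$. The inequality says $q_n\|\theta_n\|<\frac12$, and this is the kind of estimate that Lemma B gives.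

**Step 5 ($q_n\|\theta_n\|\to0$).** We spread the estimate of Lemma B from large ratios to all ratios. Take $\varepsilon$ from Lemma B, $M=1/\varepsilon>1$ and $A=\{n:q_n\ge M\}$. By assumption there is $L$ such that any $L$ consecutive positive integers contain an element of $A$. By Lemma B, $q_n\|\theta_n\|\to0$ along $A$. For $n\notin A$ let $n'$ be the least element of $A$ greater than $n$, so $n'\le n+L$. By (4), $\theta_n=q_{n+1}\cdots q_{n'}\theta_{n'}$. Here $q_n<M$, and the at most $L-1$ factors $q_{n+1},\dots,q_{n'-1}$ are below $M$ too. So
$$q_n\|\theta_n\|\le M\cdot M^{L-1}\cdot q_{n'}\|\theta_{n'}\|\longrightarrow0\qquad(n\to\infty,\ n\notin A).$$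

**Step 6 (the integer $a$).** We now read off $a$. By Step 5 there is $n_0\ge1$ with $q_n\|\theta_n\|<\frac12$ for $n\ge n_0$. Let $\tilde\theta_n\in(-\frac12,\frac12]$ represent $\theta_n$. For $n\ge n_0$, the number $q_n\tilde\theta_n$ lies in $(-\frac12,\frac12)$ and represents $q_n\theta_n=\theta_{n-1}$; so $q_n\tilde\theta_n=\tilde\theta_{n-1}$, and $u_n\tilde\theta_n=u_{n-1}\tilde\theta_{n-1}$. Hence $u_n\tilde\theta_n=:a$ is constant for $n\ge n_0$, and $a\in\mathbb Z$ because $u_n\theta_n=0$ in $\mathbb T$. So $\theta_n=a/u_n$ mod $1$ for $n\ge n_0$. For $1\le n<n_0$, (4) gives $\theta_n=q_{n+1}\cdots q_{n_0}\theta_{n_0}=\frac{u_{n_0}}{u_n}\cdot\frac a{u_{n_0}}=\frac a{u_n}$ mod $1$ as well.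

Thus $\psi(e_n)=a\,\pi(e_n)$ for all $n\ge1$, Lemma C applies, and $(\mathbb Z,\tau_{\mathbf u})$ is sequentially complete. This is the "if" half of Theorem 2. With $u_n=(n+1)!$ and $q_n=n+1$ it proves Theorem 1. $\blacksquare$

## 7. Long blocks of bounded ratios: the "only if" half of Theorem 2

Suppose that for some $M$ there are arbitrarily long blocks of consecutive indices with $q_n\le M$. We imitate the sum $1+4+16+\cdots$, putting its terms at the beginnings of longer and longer blocks.

**Step 1 (choice of the sequence).** We fix the blocks. Arbitrarily long blocks exist beyond any index $N$: take a block of length at least $N+k$ and drop the indices up to $N$. So we can choose $n_1<n_2<\cdots$ with $n_{k+1}\ge n_k+k+2$ and $q_n\le M$ for $n_k\le n<n_k+k$. Put $a_j=\sum_{k\le j}u_{n_k-1}$.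

**Step 2 ($(a_j)$ is Cauchy).** We show that $(a_jx)_j$ converges for each $x\in H$. By Step 3 of Section 6, which holds for every chain, $x=\pi(c)$ with $c\in E$. For some $n^*$ we have $|c_n|<q_n/M$ for $n\ge n^*$. So $c_n=0$ whenever $n\ge n^*$ and $q_n\le M$: bounded ratios leave no room for non-zero digits. Let $n_k\ge n^*$. In $u_{n_k-1}x=\sum_mc_mu_{n_k-1}/u_m$ the terms with $m<n_k$ are integers, and those with $n_k\le m<n_k+k$ vanish. Hence, by (2),
$$\|u_{n_k-1}x\|\le\sum_{m\ge n_k+k}\frac{|c_m|}{q_m}\cdot\frac{u_{n_k-1}}{u_{m-1}}\le|c|\sum_{m\ge n_k+k}2^{-(m-n_k)}=2\cdot2^{-k}|c| .$$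
So $\sum_k\|u_{n_k-1}x\|<\infty$, and $(a_jx)_j$ converges in $\mathbb T$.

**Step 3 ($(a_j)$ has no limit in $\mathbb Z$).** We test a supposed limit $b\in\mathbb Z$ against the characters $1/u_r\in H$. The elements $(a_j-b)/u_r$ tend to $0$ in $\mathbb T$ and lie in a finite group, so $a_j\equiv b\pmod{u_r}$ for all large $j$. Take $r=n_{k+1}-1$. For $i\ge k+1$ the summand $u_{n_i-1}$ is divisible by $u_{n_{k+1}-1}$, so $a_j\equiv a_k\pmod{u_r}$ for $j\ge k$. Therefore $b\equiv a_k\pmod{u_{n_{k+1}-1}}$ for every $k$. Now
$$0<a_k\le\sum_{i\le n_k-1}u_i\le2u_{n_k-1}\le\tfrac14u_{n_{k+1}-1},$$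
where we used (2) twice, the last time with $n_{k+1}-n_k\ge3$. For large $k$ also $|b|<\frac14u_{n_{k+1}-1}$. Then $|b-a_k|<u_{n_{k+1}-1}$, so $b=a_k$ for all large $k$. This contradicts the fact that $(a_k)$ is strictly increasing. So $(\mathbb Z,\tau_{\mathbf u})$ is not sequentially complete, and Theorem 2 is proved. $\blacksquare$

**Remark.** If $q_n\to\infty$, for instance for factorials, *no* choice of $n_1<n_2<\cdots$ makes $a_j=\sum_{k\le j}u_{n_k-1}$ Cauchy, and one can see a culprit directly. Put $c_{n_k}=\lceil q_{n_k}/k\rceil$ and $c_n=0$ for all other $n$. Then $c_{n_k}/q_{n_k}\le\frac1k+\frac1{q_{n_k}}\to0$, so $c\in E$ and $x=\pi(c)\in H$. Modulo $1$, $u_{n_k-1}x$ equals $s_k=\sum_{m\ge n_k}c_mu_{n_k-1}/u_m$, which is at least $c_{n_k}/q_{n_k}\ge\frac1k$ and tends to $0$ by (3). So the partial sums of $\sum s_k$ tend to infinity in steps that tend to $0$. Modulo $1$ they enter every interval of positive length infinitely often, and $(a_jx)_j$ diverges.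

## 8. The sequence inside a subgroup

Theorem 3 concerns all abelian groups. The first reduction says that only a subgroup that contains the sequence matters.

Let $S\le G$ and let ${\mathbf u}$ be a sequence in $S$. Clearly $H_{\mathbf u}(G)=\{\chi:\chi|_S\in H_{\mathbf u}(S)\}$. Since characters of $S$ extend to $G$, restriction $H_{\mathbf u}(G)\to H_{\mathbf u}(S)$ is onto. The group $S^\perp=\{\chi:\chi|_S=0\}$ is contained in $H_{\mathbf u}(G)$, and for each $g\in G\setminus S$ some $\chi\in S^\perp$ has $\chi(g)\neq0$, because the characters of $G/S$ separate its points. Three things follow.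

- ${\mathbf u}$ is a $TB$-sequence in $G$ if and only if it is one in $S$. If $H_{\mathbf u}(G)$ separates points of $G$, its restrictions separate points of $S$; conversely, points of $S$ are handled by extending characters from $H_{\mathbf u}(S)$, and points outside $S$ by $S^\perp$.
- In that case $\tau_{\mathbf u}$ on $G$ induces $\tau_{\mathbf u}$ on $S$, since the restrictions of $H_{\mathbf u}(G)$ are exactly $H_{\mathbf u}(S)$.
- $S=\bigcap_{\chi\in S^\perp}\ker\chi$ is closed in $(G,\tau_{\mathbf u})$.

**Proposition D.** Let ${\mathbf u}$ be a $TB$-sequence lying in $S\le G$. Then $(G,\tau_{\mathbf u})$ is sequentially complete if and only if $(S,\tau_{\mathbf u})$ is.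

*Proof.* If $G$ is sequentially complete, so is its closed subgroup $S$.

Conversely, let $S$ be sequentially complete and let $(g_k)$ be Cauchy in $G$.

*The images in $D=G/S$ are eventually constant.* This is what allows us to move the sequence into $S$. Let $\bar g_k$ be the image of $g_k$ in $D$. Every character of $D$ comes from an element of $S^\perp\subseteq H_{\mathbf u}(G)$, so $\chi(\bar g_k)$ converges for *every* $\chi\in\hat D=\mathrm{Hom}(D,\mathbb T)$. Suppose $(\bar g_k)$ is not eventually constant. Then for every $j$ there are $m_j,n_j\ge j$ with $d_j=\bar g_{n_j}-\bar g_{m_j}\ne0$, and $\chi(d_j)\to0$ for every $\chi\in\hat D$. The group $\hat D$ is a closed subgroup of $\mathbb T^D$, hence compact; integrate against its normalized Haar measure. By dominated convergence,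
$$I_j=\int_{\hat D}e^{2\pi i\chi(d_j)}\,d\chi\longrightarrow1 .$$
But $d_j\neq0$, so some $\chi_0\in\hat D$ has $\chi_0(d_j)\neq0$; invariance under $\chi\mapsto\chi+\chi_0$ gives $I_j=e^{2\pi i\chi_0(d_j)}I_j$, so $I_j=0$. This is a contradiction.

*Conclusion.* So there is $g\in G$ with $g_k-g\in S$ for all large $k$. These differences form a Cauchy sequence in $(S,\tau_{\mathbf u})$, which converges to some $s\in S$. Then $g_k\to g+s$. $\square$

## 9. Finite exponent: metrizability and compactness

A group $G$ has finite exponent if $eG=0$ for some integer $e\ge1$, and infinite exponent otherwise. To see what goes wrong for finite exponent, take $G=\bigoplus_{k}\mathbb Z/2$ with $u_k=f_k$, the standard generators. A character takes values in $\{0,\frac12\}$, so $\chi(f_k)\to0$ means $\chi(f_k)=0$ for large $k$. Hence $f_1+\cdots+f_j$ is Cauchy: every $\chi\in H_{\mathbf u}$ is eventually constant along it. A limit $g$ would have every coordinate equal to $1$, as one sees from the coordinate characters, which lie in $H_{\mathbf u}$. There is no such $g$.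

**The "only if" half of Theorem 3.** Let $eG=0$, let ${\mathbf u}$ be a non-trivial $TB$-sequence in $G$, and suppose $(G,\tau_{\mathbf u})$ is sequentially complete. Put $S=\langle{\mathbf u}\rangle$, the subgroup generated by the $u_n$; it is countable. By Section 8, ${\mathbf u}$ is a $TB$-sequence in $S$ and $(S,\tau_{\mathbf u})$ is sequentially complete.

**Step 1 ($S$ is infinite).** This is needed for the final contradiction. A finite Hausdorff group is discrete, and $u_n\to0$ would give $u_n=0$ for all large $n$, contrary to non-triviality.

**Step 2 ($H_{\mathbf u}(S)$ is countable).** This will give metrizability. The values of a character of $S$ lie in the finite group $\frac1e\mathbb Z/\mathbb Z$. So each $\chi\in H_{\mathbf u}(S)$ vanishes on $S_m=\langle u_n:n\ge m\rangle$ for some $m$. The quotient $S/S_m$ is finitely generated and of finite exponent, so it is finite and has only finitely many characters. Hence $H_{\mathbf u}(S)$ is a countable union of finite sets.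

**Step 3 ($S$ is compact).** We embed $S$ in a metrizable compact group. List $H_{\mathbf u}(S)=\{\chi_1,\chi_2,\dots\}$, with repetitions if necessary, and let $\Phi(s)=(\chi_i(s))_i\in\mathbb T^{\mathbb N}$. As $\tau_{\mathbf u}$ is Hausdorff and is the initial topology of the $\chi_i$, $\Phi$ is a homeomorphism of $S$ onto its image. The image is closed: since $\mathbb T^{\mathbb N}$ is metrizable, a point $y$ of its closure is the limit of some $\Phi(s_k)$; then each $\chi_i(s_k)$ converges, so $(s_k)$ is Cauchy, $s_k\to s$ for some $s\in S$, and $y=\Phi(s)$. So $S$ is compact.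

**Step 4 (contradiction).** A countable compact Hausdorff space has an isolated point, by Baire's theorem applied to its singletons. By translation, $S$ is discrete; being compact, it is finite. This contradicts Step 1. So no group of finite exponent admits such a sequence. $\blacksquare$

## 10. Three subgroups, one of which lies in every group of infinite exponent

**Proposition E.** A group $G$ of infinite exponent contains a copy of $\mathbb Z$, or of the Prüfer group $\mathbb Z(p^\infty)$ for some prime $p$, or of $\bigoplus_k\mathbb Z/m_k$ with $2\le m_1<m_2<\cdots$.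

Here $\mathbb Z(p^\infty)=\{a/p^r\bmod1\}\subset\mathbb T$. The proof uses some standard facts on $p$-groups. A subgroup $B\le P$ is pure if $nB=B\cap nP$ for all $n$. A basic subgroup of a $p$-group $P$ is a pure subgroup $B$ that is a direct sum of cyclic groups and for which $P/B$ is divisible. For example, $0$ is basic in $\mathbb Z(p^\infty)$, and a direct sum of cyclic $p$-groups is basic in itself. Every $p$-group has a basic subgroup (Kulikov), and a pure subgroup of finite exponent is a direct summand; see Fuchs, *Infinite Abelian Groups* I, §§27, 32–33.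

*Proof.* If $G$ is not torsion, it contains $\mathbb Z$. Let $G$ be torsion, hence the direct sum of its primary components. If infinitely many components are non-zero, say for the primes $p_1<p_2<\cdots$, choose an element of order $p_k$ in each; together they generate $\bigoplus_k\mathbb Z/p_k$.

Otherwise $G$ is a sum of finitely many primary components, and one of them, a $p$-group $P$, has infinite exponent. Assume that $P$ contains no copy of $\mathbb Z(p^\infty)$. Then $P$ has no non-zero divisible subgroup $D$: in such a $D$ take $x_1$ of order $p$ and successively $x_{n+1}\in D$ with $px_{n+1}=x_n$; these generate a copy of $\mathbb Z(p^\infty)$. Let $B$ be a basic subgroup of $P$. If $B$ had finite exponent, then $P=B\oplus D$ with $D\cong P/B$ divisible, so $D=0$, and $P=B$ would have finite exponent, a contradiction. So $B$ is a direct sum of cyclic $p$-groups of unbounded orders, and choosing summands of strictly increasing order $p^{r_k}\geq p$ we find $\bigoplus_k\mathbb Z/p^{r_k}$ in it. $\square$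

By Proposition D, if one of these three subgroups has a non-trivial $TB$-sequence for which it is sequentially complete, the same sequence works for $G$. For $\mathbb Z$ we use Theorem 1. The other two groups are next; in each case we supply the data for Lemma C.

## 11. Direct sums $\bigoplus_k\mathbb Z/m_k$ with $m_k\to\infty$

Let $G=\bigoplus_k\mathbb Z/m_k$ with $2\le m_1<m_2<\cdots$. Let $u_k=f_k$ be the standard generators, and take $q_k=m_k$ in the definition of $E$.

**Step 1 ($H_{\mathbf u}$ and $\pi$).** We describe $H_{\mathbf u}$ by digits. A character $\chi$ of $G$ is given by arbitrary values $\chi(f_k)\in\frac1{m_k}\mathbb Z/\mathbb Z$, and $H_{\mathbf u}=\{\chi:\chi(f_k)\to0\}$. It separates points: if the $k$-th coordinate of $g$ is not $0$, use the $\chi$ with $\chi(f_k)=1/m_k$ and $\chi(f_i)=0$ for $i\neq k$. So ${\mathbf u}$ is a non-trivial $TB$-sequence. Define $\pi(c)$ by $\pi(c)(f_k)=c_k/m_k$. For fixed $g$, $\pi(c)(g)$ depends on finitely many coordinates of $c$, hence is continuous in $c$. Clearly $\pi(E)\subseteq H_{\mathbf u}$. Given $\chi\in H_{\mathbf u}$, choose $c_k\in\mathbb Z$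 with $\chi(f_k)=c_k/m_k$ mod $1$ and $|c_k/m_k|=\|\chi(f_k)\|$. Then $c\in E$ and $\pi(c)=\chi$. So $\pi(E)=H_{\mathbf u}$.

**Step 2 (continuous characters).** We check the last hypothesis of Lemma C. Let $\psi$ be a continuous character of $E$ that vanishes on $\ker\pi$, and $\theta_k=\psi(e_k)$. As $m_ke_k\in\ker\pi$, $m_k\theta_k=0$. So $\theta_k=b_k/m_k$ mod $1$ with $b_k\in\mathbb Z$, $|b_k|\le m_k/2$, and $m_k\|\theta_k\|=|b_k|$ is an integer. Since $m_k\to\infty$, Lemma B gives $m_k\|\theta_k\|\to0$. An integer sequence that tends to $0$ is eventually $0$, so $b_k=0$ for large $k$. Thus $g=\sum_kb_kf_k$ is an element of $G$, and $\pi(e_k)(g)=b_k/m_k=\theta_k$ for all $k$. By Lemma C, $(G,\tau_{\mathbf u})$ is sequentially complete.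

## 12. The Prüfer groups $\mathbb Z(p^\infty)$

Let $G=\mathbb Z(p^\infty)\subset\mathbb T$. Recall that $\mathrm{Hom}(G,\mathbb T)$ is identified with the $p$-adic integers $\mathbb Z_p$: the element $x\in\mathbb Z_p$ acts by $g\mapsto xg$, where $x\cdot\frac a{p^r}=\frac{x'a}{p^r}$ mod $1$ for any integer $x'\equiv x$ mod $p^r$. Take
$$q_k=p^k,\qquad w_0=1,\quad w_k=q_1\cdots q_k,\qquad u_k=1/w_k\bmod1\quad(k\ge1).$$
We have $w_n\ge2^{n-k}w_k$ for $n\ge k$. The group $H_{\mathbf u}=\{x\in\mathbb Z_p:x/w_k\to0\text{ in }\mathbb T\}$ contains $\mathbb Z$. The element $1\in\mathbb Z$ acts as the inclusion $G\subset\mathbb T$, so $H_{\mathbf u}$ separates points, and ${\mathbf u}$ is a non-trivial $TB$-sequence.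

**Step 1 (the map $\pi$).** This time the digits are those of a $p$-adic integer. For $c\in E$ put
$$\pi(c)=\sum_{k\ge1}c_kw_{k-1}\in\mathbb Z_p .$$
The series converges because $w_{k-1}\to0$ in $\mathbb Z_p$. For $g\in G$ we have $w_{k-1}g=0$ for large $k$; so $\pi(c)g$ depends on finitely many coordinates of $c$ and is continuous in $c$.

**Step 2 ($\pi(E)\subseteq H_{\mathbf u}$).** We estimate $\pi(c)/w_n$. Terms with $k>n$ contribute integers $c_kw_{k-1}/w_n$, so $\pi(c)/w_n=\sum_{k\le n}c_kw_{k-1}/w_n$ mod $1$. With $\alpha_k=|c_k|/q_k\to0$,
$$\sum_{k\le n}\frac{|c_k|w_{k-1}}{w_n}=\sum_{k\le n}\alpha_k\frac{w_k}{w_n}\le\sum_{k\le n}\alpha_k2^{-(n-k)} .$$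
This tends to $0$: given $\delta>0$, choose $K$ with $\alpha_k\le\delta$ for $k>K$; then for $n>K$ the sum is at most $2\cdot2^{-(n-K)}\sup_k\alpha_k+2\delta$.

**Step 3 ($\pi(E)\supseteq H_{\mathbf u}$).** We find digits for $x\in H_{\mathbf u}$. Let $t_n\in(-\frac12,\frac12]$ represent $x/w_n$ for $n\ge0$. Then $t_0=0$, $t_n\to0$, $w_nt_n\in\mathbb Z$ and $w_nt_n\equiv x$ mod $w_n$. Put $c_n=q_nt_n-t_{n-1}$ for $n\ge1$. Both terms represent $x/w_{n-1}$, so $c_n\in\mathbb Z$. Since $|c_n|/q_n\le|t_n|+|t_{n-1}|\to0$, we have $c\in E$. The sum telescopes: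
$$\sum_{k\le n}c_kw_{k-1}=\sum_{k\le n}(w_kt_k-w_{k-1}t_{k-1})=w_nt_n\equiv x\pmod{w_n}.$$
The terms of $\pi(c)$ with $k>n$ are divisible by $w_n$. So $\pi(c)\equiv x$ mod $w_n$ for all $n$, i.e. $\pi(c)=x$, and $\pi(E)=H_{\mathbf u}$.

**Step 4 (continuous characters).** We check the last hypothesis of Lemma C. Let $\psi$ be a continuous character of $E$ that vanishes on $\ker\pi$, and $\theta_k=\psi(e_k)$. Since $q_kw_{k-1}=w_k$, we have $q_ke_k-e_{k+1}\in\ker\pi$, so
$$\theta_{k+1}=q_k\theta_k,\qquad\text{hence}\qquad\theta_k=w_{k-1}\theta_1\qquad(k\ge1). \tag{5}$$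
The element $g=\theta_1\in\mathbb T$ is the only candidate, and the point is to show that it lies in $\mathbb Z(p^\infty)$. As $q_k\to\infty$, Lemma B gives $K$ with $q_k\|\theta_k\|<\frac12$ for $k\ge K$. By (1) and (5), $\|\theta_{k+1}\|=q_k\|\theta_k\|\ge2\|\theta_k\|$ for $k\ge K$. If $\theta_K\neq0$, then $\|\theta_{K+j}\|\ge2^j\|\theta_K\|$ would be unbounded in $j$, which is impossible. So $w_{K-1}\theta_1=\theta_K=0$, and as $w_{K-1}$ is a power of $p$, $g=\theta_1\in\mathbb Z(p^\infty)$. By (5), $\pi(e_k)g=w_{k-1}\theta_1=\theta_k$ for all $k$. By Lemma C, $(\mathbb Z(p^\infty),\tau_{\mathbf u})$ is sequentially complete.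

Thus each of the three groups in Proposition E has a non-trivial $TB$-sequence for which it is sequentially complete, and by Proposition D so does every group of infinite exponent. Together with Section 9 this proves Theorem 3. $\blacksquare$
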